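# Generators of Weyl-invariant $E_8$ Jacobi forms of large index

## 1. Index one, and what changes in higher index

Let $E_8$ be the $E_8$ root lattice with its even unimodular form $(\cdot,\cdot)$, let $W(E_8)$ be its Weyl group, $V=E_8\otimes\mathbb C$, and $\mathbb H$ the upper half-plane. Write $q=e^{2\pi i\tau}$, $q^x=e^{2\pi i\tau x}$ and $\zeta^\ell=e^{2\pi i(\ell,\mathfrak z)}$.

**Definition.** For integers $k$ and $t\ge1$, a $W(E_8)$-invariant weak Jacobi form of weight $k$ and index $t$ is a holomorphic function $\varphi:\mathbb H\times V\to\mathbb C$ such that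

- (i) $\varphi\left(\frac{a\tau+b}{c\tau+d},\frac{\mathfrak z}{c\tau+d}\right)=(c\tau+d)^k\exp\left(\frac{\pi itc(\mathfrak z,\mathfrak z)}{c\tau+d}\right)\varphi(\tau,\mathfrak z)$ for all $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(\mathbb Z)$;
- (ii) $\varphi(\tau,\mathfrak z+\lambda\tau+\mu)=\exp\big(-\pi it((\lambda,\lambda)\tau+2(\lambda,\mathfrak z))\big)\varphi(\tau,\mathfrak z)$ for all $\lambda,\mu\in E_8$;
- (iii) $\varphi(\tau,\sigma(\mathfrak z))=\varphi(\tau,\mathfrak z)$ for all $\sigma\in W(E_8)$;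
- (iv) $\varphi=\sum_{n\ge0}\sum_{\ell\in E_8}f(n,\ell)q^n\zeta^\ell$, with only non-negative powers of $q$.

The space of these forms is $J^{\mathrm w,W(E_8)}_{k,E_8,t}$; we abbreviate it to $J_{k,t}$, and put $J_{*,t}=\bigoplus_kJ_{k,t}$. This is a module over $M_*=\mathbb C[E_4,E_6]$, the ring of modular forms for $\mathrm{SL}_2(\mathbb Z)$. For fixed $\mathfrak z$, $\varphi$ is a function of $q$ in the punctured disc (by (i) for $\tau\mapsto\tau+1$), and by (iv) it extends holomorphically to $q=0$. Its value there, $\sum_\ell f(0,\ell)\zeta^\ell$, is the $q^0$-term of $\varphi$. The word *weak* means that the $q^0$-term may be a non-constant function of $\mathfrak z$.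

For fixed $\tau$, condition (ii) already leaves a finite-dimensional space.

**Proposition 1.1.** Fix $\tau$ and $t\ge1$. The $W(E_8)$-invariant holomorphic functions on $V$ that satisfy (ii) form a space of dimension $r(t)$, where
$$\sum_{t\ge0}r(t)x^t=\frac1{(1-x)(1-x^2)^2(1-x^3)^2(1-x^4)^2(1-x^5)(1-x^6)}.\tag{1}$$

**Proof.** By (ii) with $\lambda=0$ and $E_8^*=E_8$, such a function is $\sum_{\ell\in E_8}c_\ell\zeta^\ell$. Condition (ii) with $\mu=0$ says $\sum c_\ell q^{(\ell,\lambda)}\zeta^\ell=q^{-t(\lambda,\lambda)/2}\sum c_\ell\zeta^{\ell-t\lambda}$, that is, $c_{\ell+t\lambda}=q^{(\ell,\lambda)+t(\lambda,\lambda)/2}c_\ell$. Since $\frac{(\ell+t\lambda,\ell+t\lambda)-(\ell,\ell)}{2t}=(\ell,\lambda)+\frac t2(\lambda,\lambda)$, this means that $c_\ell q^{-(\ell,\ell)/2t}$ depends only on $\ell$ mod $tE_8$. So the convergent series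
$$\Theta_\gamma=\sum_{\ell\in\gamma+tE_8}q^{(\ell,\ell)/2t}\zeta^\ell,\qquad\gamma\in E_8/tE_8,$$
form a basis of the functions with (ii), and $W(E_8)$ permutes them. The dimension of the invariants is the number of $W(E_8)$-orbits on $E_8/tE_8$, which is the number of orbits of $W(E_8)\ltimes tE_8$ on $E_8$. That group is the affine Weyl group scaled by $t$; a strict fundamental domain is $t$ times the closed alcove. So we count the $\ell=\sum n_i\omega_i$ ($\omega_i$ the fundamental weights, $n_i\ge0$) with $\sum m_in_i\le t$, where $m_i=2,2,3,3,4,4,5,6$ are the marks of the highest root. The generating function of this count is (1). $\square$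

The first values are $r(1)=1$ and $r(2)=3$. So index one should be easy.

**Proposition 1.2.** $J_{*,1}$ is free over $M_*$ with one generator, of weight $4$, namely $\Theta(\tau,\mathfrak z)=\sum_{\ell\in E_8}q^{(\ell,\ell)/2}\zeta^\ell$.

**Proof.** First, $\Theta\in J_{4,1}$. Conditions (ii), (iii), (iv) are clear. It suffices to check (i) on generators of $\mathrm{SL}_2(\mathbb Z)$. For $\tau\mapsto\tau+1$ use that $(\ell,\ell)/2\in\mathbb Z$. For $\tau\mapsto-1/\tau$, the function $x\mapsto e^{-\pi i(x,x)/\tau+2\pi i(x,\mathfrak z)/\tau}=e^{\pi i(\mathfrak z,\mathfrak z)/\tau}e^{-\pi i(x-\mathfrak z,x-\mathfrak z)/\tau}$ on $E_8\otimes\mathbb R$ has Fourier transform $(-i\tau)^4e^{\pi i(\mathfrak z,\mathfrak z)/\tau}e^{-2\pi i(\xi,\mathfrak z)+\pi i\tau(\xi,\xi)}$, and $(-i\tau)^4=\tau^4$. Poisson summation over $E_8=E_8^*$ gives $\Theta(-\frac1\tau,\frac{\mathfrak z}\tau)=\tau^4e^{\pi i(\mathfrak z,\mathfrak z)/\tau}\Theta(\tau,\mathfrak z)$.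

Now let $\varphi\in J_{k,1}$. By Proposition 1.1, $\varphi(\tau,\cdot)=c(\tau)\Theta(\tau,\cdot)$. The $\zeta^0$-coefficient of $\Theta$ is $1$, so $c(\tau)=\sum_{n\ge0}f(n,0)q^n$ is holomorphic on $\mathbb H$ and at $q=0$. By (i) for $\varphi$ and $\Theta$ it is modular of weight $k-4$. So $\varphi\in M_{k-4}\Theta$. $\square$

The proof used only that $\Theta(\tau,\cdot)$ spans the right space at every $\tau$ and that it does not vanish at $q=0$. The same argument works in every index.

**Proposition 1.3 (criterion).** Let $t\ge1$, $r=r(t)$, and let $\psi_j\in J_{k_j,t}$, $1\le j\le r$. Suppose that $\psi_1(\tau,\cdot),\dots,\psi_r(\tau,\cdot)$ are linearly independent for every $\tau\in\mathbb H$, and that their $q^0$-terms are linearly independent. Then $J_{*,t}$ is free over $M_*$ with basis $\psi_1,\dots,\psi_r$.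

**Proof.** Let $\varphi\in J_{k,t}$. By Proposition 1.1, $\varphi(\tau,\cdot)=\sum_jc_j(\tau)\psi_j(\tau,\cdot)$ with unique $c_j(\tau)$. Given $\tau_0$, choose $\mathfrak z_1,\dots,\mathfrak z_r$ with $\det(\psi_j(\tau_0,\mathfrak z_i))\ne0$, which is possible for linearly independent functions. Cramer's rule on the equations at $\mathfrak z_1,\dots,\mathfrak z_r$ shows that $c_j$ is holomorphic near $\tau_0$. By (i) and uniqueness, $c_j$ transforms like a modular form of weight $k-k_j$; in particular it is a function of $q$. Choosing $\mathfrak z_i$ such that the determinant of the $q^0$-terms is non-zero, Cramer's rule in the coordinate $q$ shows that $c_j$ is holomorphic at $q=0$. So $c_j\in M_{k-k_j}$. Uniqueness of the $c_j$ gives freeness. $\square$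

**Where theta series stop.** A sensible first attempt is to build the $\psi_j$ from the series $\Theta_\gamma$, with coefficients $h_\gamma(\tau)$ that stay bounded as $\mathrm{Im}\,\tau\to\infty$; products of copies of $\Theta$ are of this kind. The exponent of $q$ in a term of $h_\gamma\Theta_\gamma$ that contains $\zeta^\ell$ is at least $(\ell,\ell)/2t$. So only $\ell=0$ can contribute to the $q^0$-term, which is therefore a constant. Two constants are linearly dependent, so the criterion fails at $q=0$ as soon as $r(t)\ge2$, that is, for all $t\ge2$. We need forms with rich $q^0$-terms which also stay independent at every $\tau$, and the new difficulty is to find $r(t)$ of them at once.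

**The problem.** It is known that for each $t\ge1$ the module $J_{*,t}$ is free of finite rank over $M_*$ with a basis of homogeneous forms. Let $d_{k,t}$ be the number of basis elements of weight $k$. It does not depend on the basis, because $\sum_kd_{k,t}y^k=(1-y^4)(1-y^6)\sum_k\dim J_{k,t}\,y^k$. Proposition 1.2 says that $d_{4,1}=1$ and $d_{k,1}=0$ for $k\neq4$. Kaiwen Sun and Haowu Wang, in "Weyl invariant $E_8$ Jacobi forms and $E$-strings", arXiv:2109.10578 (2021), state the following conjecture.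

*For any even $K\le0$ there exists a positive integer $L(K)$ such that for any fixed $k$ with $K\le k\le0$ the number $d_{k,t}$ is constant for all $t\ge L(K)$.*

We prove it, with the stable values and the best $L(K)$.

## 2. Quartics and sextics up to a shift, and the theorems

For fixed $\tau$, (1) is also the Hilbert series of a polynomial ring with generators in degrees $1,2,2,3,3,4,4,5,6$. These numbers appear elsewhere. Take a quartic $f(u)=\sum_{n=0}^4A_nu^{4-n}$ and a sextic $g(u)=\sum_{n=0}^6B_nu^{6-n}$ with fixed leading coefficients, and give $A_n,B_n$ degree $n$. The remaining coefficients have degrees $1,2,3,4$ and $1,2,3,4,5,6$, and the shift $u\mapsto u+c$ removes one coefficient of degree $1$. The equation $y^2=4x^3-f(u)x-g(u)$ defines an elliptic fibration over the $u$-line whose fibre at $u=\infty$ is $y^2=4x^3-A_0x-B_0$. This suggests that we construct such an $(f,g)$ from a point $\mathfrak z\in V$, with the curve $\mathbb C/(\mathbb Z\tau+\mathbb Z)$ at $u=\infty$.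

**Definition.** Let $P=\mathbb C[A_0,\dots,A_4,B_0,\dots,B_6]$. Give $A_n$ weight $4-6n$ and index $n$; give $B_n$ weight $6-6n$ and index $n$. The shift $u\mapsto u+c$ acts on coefficients by $\exp(cD)$, where $D$ is the derivation with
$$DA_n=(5-n)A_{n-1},\qquad DB_n=(7-n)B_{n-1}\qquad(A_{-1}=B_{-1}=0).$$
Put $R=\ker D$, the ring of shift-invariant polynomials, and $\Gamma=\mathbb C[A_0,B_0]\subset R$. Let $P_t,R_t$ be the parts of index $t$.

A monomial of degree $p$ in the $A$'s, degree $q$ in the $B$'s and index $t$ has weight $k=4p+6q-6t$. Since $D$ preserves the bidegree $(p,q)$ and lowers the index by $1$, $R$ is graded by $(p,q)$ and $t$. Also $D$ is $\Gamma$-linear.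

**Theorem 2.1.** There is an injective ring homomorphism $\Phi$ from $R$ to holomorphic functions on $\mathbb H\times V$, with $\Phi(A_0)=\frac{4\pi^4}3E_4$ and $\Phi(B_0)=\frac{8\pi^6}{27}E_6$, which maps the part of $R$ of weight $k$ and index $t\ge1$ isomorphically onto $J_{k,t}$.

**Theorem 2.2.** Define $\delta_k$ ($k\le0$ even) by
$$\sum_{j\ge0}\delta_{-2j}s^j=\frac1{(1-s)(1-s^4)(1-s^6)(1-s^7)(1-s^9)(1-s^{10})(1-s^{12})(1-s^{15})},\tag{2}$$
so that $\delta_k=\dim\mathbb C[V]^{W(E_8)}_{\deg=-k}$ (the basic degrees of $W(E_8)$ are $2,8,12,14,18,20,24,30$). Then $d_{k,t}=\delta_k$ for every even $k\le0$ and all $t\ge\max\left(-\frac k2,\frac{10-k}4\right)$, and $d_{k,t}=0$ for odd $k$. Hence the conjecture holds with $L(K)=\max\left(-\frac K2,\left\lceil\frac{10-K}4\right\rceil\right)$.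

**Theorem 2.3 (sharp thresholds).** For even $k\le0$ let $t_0(k)$ be the least $t_0\ge1$ such that $d_{k,t}$ is constant for $t\ge t_0$. Then $t_0(k)=2,2,2,3,4,5,5$ for $k=0,-2,-4,-6,-8,-10,-12$, and $t_0(k)=-k/2$ for $k\le-14$, where $d_{k,-k/2-1}=\delta_k-1$. So the least possible $L(K)$ is $2$ for $K=0,-2,-4$; it is $3,4,5,5$ for $K=-6,-8,-10,-12$; and it is $-K/2$ for $K\le-14$. For $t\ge2$ there are no generators of positive weight, and for every $t\ge1$ there are none of weight $<-4t$.

A description of this ring by joint covariants of a binary sextic and quartic is due to K. Sakai. The proof below does not use it.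

**Index 1 and 2 by hand.** An element $aA_1+bB_1$ ($a,b\in\Gamma$) of $P_1$ is in $R_1$ iff $4aA_0+6bB_0=0$. So $R_1$ is free over $\Gamma$ on $3A_1B_0-2A_0B_1$, of weight $4+6-6=4$. This agrees with Proposition 1.2, and given Theorem 2.1, $\Phi(3A_1B_0-2A_0B_1)$ is a non-zero multiple of $\Theta$.

In index 2, apply $D$ to $aA_2+bB_2+cA_1^2+eA_1B_1+fB_1^2$ with $a,b,c,e,f\in\Gamma$. The result vanishes iff
$$3a+8cA_0+6eB_0=0,\qquad5b+4eA_0+12fB_0=0 .$$
So $c,e,f$ are arbitrary and determine $a,b$: $R_2$ is free on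
$$A_1^2-\tfrac83A_0A_2,\qquad A_1B_1-2B_0A_2-\tfrac45A_0B_2,\qquad B_1^2-\tfrac{12}5B_0B_2$$
of weights $-4,-2,0$. Given Theorem 2.1, $d_{0,2}=d_{-2,2}=d_{-4,2}=1$ and all other $d_{k,2}$ vanish.

**Plan.** Section 3 shows that every $R_t$ is free over $\Gamma$. Section 4 counts generators and deduces Theorems 2.2 and 2.3 from Theorem 2.1. Sections 5 to 9 prove Theorem 2.1.

## 3. The kernel of $D$ as a module over $\mathbb C[A_0,B_0]$

**Step 1: $R_t$ is free.** $P_t$ is a free graded $\Gamma$-module of finite rank; a basis is given by the monomials of index $t$ in $A_1,\dots,A_4,B_1,\dots,B_6$. Consider the exact sequence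
$$0\to R_t\to P_t\xrightarrow{D}P_{t-1}\to\operatorname{coker}D\to0 .$$
By Hilbert's syzygy theorem $\operatorname{coker}D$ has projective dimension $\le2$, so $R_t$ is projective. A finitely generated graded projective module over the positively graded ring $\Gamma$ is free with a homogeneous basis. Call this basis $I_1,\dots,I_r$.

**Step 2: the slice theorem.** To evaluate at fixed $\tau$ we must know what happens when $(A_0,B_0)$ takes a value $(\alpha,\beta)$. We recall a general fact. Let $D$ be a locally nilpotent derivation of a commutative $\mathbb C$-algebra $\mathcal B$, and let $\xi\in\mathcal B$ with $D\xi=1$. Put $\pi(a)=\sum_{i\ge0}\frac{(-\xi)^i}{i!}D^ia$. Then $D\pi(a)=0$ because the sum telescopes, and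
$$\sum_i\frac{\xi^i}{i!}\pi(D^ia)=\sum_n\frac{(\xi-\xi)^n}{n!}D^na=a .$$
So $\mathcal B$ is generated by $\ker D$ and $\xi$. If $\sum_{i\le n}c_i\xi^i=0$ with $c_i\in\ker D$, then $D^n$ gives $n!\,c_n=0$. Hence $\mathcal B=(\ker D)[\xi]$ is a polynomial ring with $D=d/d\xi$. It follows that $D$ is surjective and that $\ker D\cong\mathcal B/(\xi)$. The action $\exp(cD)$ fixes $\ker D$ and sends $\xi$ to $\xi+c$, so two points of $\mathrm{Spec}\,\mathcal B$ lie in the same orbit iff all elements of $\ker D$ agree on them.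

**Step 3: specialization at $(\alpha,\beta)\ne(0,0)$.** Setting $(A_0,B_0)=(\alpha,\beta)$ gives a locally nilpotent derivation $D_{\alpha\beta}$ on $\mathbb C[A_1,\dots,A_4,B_1,\dots,B_6]$. Since $DA_1=4\alpha$ and $DB_1=6\beta$, we may take $\xi=A_1/4\alpha$ or $\xi=B_1/6\beta$. By Step 2, $D_{\alpha\beta}$ is surjective, and
$$\ker D_{\alpha\beta}=\mathbb C[y_1,\dots,y_9],\qquad\text{indices }1,2,2,3,3,4,4,5,6 .$$
(For instance, if $\alpha\ne0$, then $\pi(A_2)=A_2-3A_1\xi+6\alpha\xi^2=A_2-\frac{3}{8\alpha}A_1^2$.) The shift orbits are exactly the fibres of $y=(y_1,\dots,y_9)$, and the fibre $y=0$ is the orbit of the origin.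

**Step 4: a basis of $R_t$ stays a basis.** We claim that **$I_1,\dots,I_r$ specialize at every $(\alpha,\beta)\ne(0,0)$ to a basis of $(\ker D_{\alpha\beta})_t$**. Let $\mathfrak m\subset\Gamma$ be the maximal ideal of $(\alpha,\beta)$. By Step 3, $D\otimes\Gamma/\mathfrak m:P_t\otimes\Gamma/\mathfrak m\to P_{t-1}\otimes\Gamma/\mathfrak m$ is surjective. By Nakayama's lemma, $(P_t)_{\mathfrak m}\to(P_{t-1})_{\mathfrak m}$ is surjective. As $(P_{t-1})_{\mathfrak m}$ is free, the sequence $0\to(R_t)_{\mathfrak m}\to(P_t)_{\mathfrak m}\to(P_{t-1})_{\mathfrak m}\to0$ splits, so it stays exact after $\otimes\,\Gamma/\mathfrak m$. Hence $R_t\otimes\Gamma/\mathfrak m=(\ker D_{\alpha\beta})_t$, which is the claim. By Step 3 the rank of $R_t$ is the number $r(t)$ in (1).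

## 4. Counting generators with $\mathfrak{sl}_2$

In this section we assume Theorem 2.1. Since $\Phi$ maps $\Gamma$ isomorphically onto $M_*$, **$d_{k,t}$ is the number of weight-$k$ elements in a homogeneous $\Gamma$-basis of $R_t$**.

**The naive count and its defect.** If $D:P_t\to P_{t-1}$ were surjective, we could subtract ranks. The monomials in $A_1,\dots,B_6$ of index $t$ give the generators of $P_t$, and $D$ raises the weight by $6$, so $\sum_kd_{k,t}y^k$ would equal $g_t(y)$, where
$$\sum_tg_t(y)x^t=\mathcal G:=\frac{1-y^{-6}x}{\prod_{n=1}^4(1-y^{4-6n}x^n)\prod_{n=1}^6(1-y^{6-6n}x^n)} .\tag{3}$$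
This fails in index 1: $g_1=1+y^{-2}-y^{-6}$ has a negative coefficient. The reason is that $D(P_1)$ is the ideal $(A_0,B_0)$ and not $\Gamma$. By Step 4 of Section 3 such defects live only at $(A_0,B_0)=(0,0)$. Representation theory measures them.

**Step 1: an $\mathfrak{sl}_2$-action.** Its purpose is to compute $\dim(\ker D)$ in each degree. Define derivations $D',H$ by $D'A_n=(n+1)A_{n+1}$, $D'B_n=(n+1)B_{n+1}$ (with $A_5=B_7=0$), $HA_n=(4-2n)A_n$, $HB_n=(6-2n)B_n$. Then
$$[D,D']A_n=\big((n+1)(4-n)-(5-n)n\big)A_n=(4-2n)A_n,$$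
$$[D,D']B_n=\big((n+1)(6-n)-(7-n)n\big)B_n=(6-2n)B_n,$$
so $[D,D']=H$. Since $D$ and $D'$ change $n$ by $\mp1$, also $[H,D]=2D$ and $[H,D']=-2D'$. Let $V_m$ be the irreducible representation of highest weight $m$. The part of $P$ of bidegree $(p,q)$ is $P_{(p,q)}=\mathrm{Sym}^pV_4\otimes\mathrm{Sym}^qV_6$ with raising operator $D$, and index $t$ corresponds to $H$-weight
$$m=4p+6q-2t=k+4t .$$
Let $\nu_{pq}(t)$ be the number of monomials of bidegree $(p,q)$ and index $t$. Highest weight vectors exist only in weights $m\ge0$, and there they number the dimension of weight $m$ minus the dimension of weight $m+2$. So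
$$\dim(\ker D)_{(p,q),t}=\nu_{pq}(t)-\nu_{pq}(t-1)\ \text{ if }m\ge0,\qquad=0\ \text{ if }m<0 .$$

**Step 2: the exact formula.** Put
$$C_t(y)=\sum_{p,q}\big(\nu_{pq}(t)-\nu_{pq}(t-1)\big)y^{4p+6q-6t}=\sum_mc_t(m)y^{m-4t}.$$
Only even $m$ occur. By Step 1 and Theorem 2.1, for $t\ge1$ the series $\sum_k\dim J_{k,t}\,y^k$ is the part of $C_t$ with $m\ge0$, that is, with exponents $\ge-4t$. In particular $J_{k,t}=0$ for $k<-4t$. Moreover
$$\sum_tC_tx^t=\frac{1-y^{-6}x}{\prod_{n=0}^4(1-y^{4-6n}x^n)\prod_{n=0}^6(1-y^{6-6n}x^n)},$$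
and multiplication by $(1-y^4)(1-y^6)$ removes the two factors with $n=0$. Therefore
$$\sum_kd_{k,t}y^k=g_t(y)-(1-y^4)(1-y^6)\sum_{m\le-2}c_t(m)y^{m-4t}.\tag{4}$$
The correction is a finite sum, since $m+2t=4p+6q\ge0$. Its exponents are at most $10-2-4t=8-4t$. All exponents in (4) are even. Hence
$$d_{k,t}=g_{k,t}:=[y^kx^t]\,\mathcal G\quad\text{for even }k\ge10-4t,\qquad d_{k,t}=0\text{ for odd }k.\tag{5}$$

**Step 3: stabilization.** We now see why $[y^kx^t]\mathcal G$ is constant for large $t$. Put $s=y^{-2}$. The factor of the denominator of $\mathcal G$ that comes from $B_1$ is $1-x$, and it is the only one of weight $0$. So $\mathcal G=\frac1{1-x}\sum_{j\ge0}\Pi_j(x)s^j$ with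
$$\sum_j\Pi_j(x)s^j=\frac{1-s^3x}{(1-sx)(1-s^4x^2)(1-s^7x^3)(1-s^{10}x^4)(1-s^3x^2)(1-s^6x^3)(1-s^9x^4)(1-s^{12}x^5)(1-s^{15}x^6)} .$$
Every monomial $s^ax^b\neq1$ that occurs in one of these factors has $b\le a$, with equality only for $sx$. So $\Pi_j$ is a polynomial of degree exactly $j$ with leading coefficient $1$. The number $g_{-2j,t}$ is the sum of the coefficients of $\Pi_j$ in degrees $\le t$. Hence
$$g_{-2j,t}=\Pi_j(1)\ \text{ for }t\ge j,\qquad g_{-2j,j-1}=\Pi_j(1)-1 .\tag{6}$$
At $x=1$ the numerator $1-s^3$ cancels against the factor $1-s^3x^2$, and what is left is exactly (2). So $\Pi_j(1)=\delta_{-2j}$. By Chevalley's theorem $\mathbb C[V]^{W(E_8)}$ is a polynomial ring on generators of the basic degrees, so $\delta_k$ is the dimension stated in Theorem 2.2.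

**Step 4: proof of Theorem 2.2.** Let $k\le0$ be even. If $t\ge-k/2$ and $t\ge(10-k)/4$, then (5) and (6) give $d_{k,t}=\delta_k$. Both bounds increase with $-k$, so $L(K)=\max(-K/2,\lceil(10-K)/4\rceil)$ works for all $k$ with $K\le k\le0$; it is a positive integer, and odd $k$ have $d_{k,t}=0$. $\blacksquare$

**Step 5: thresholds for $k\le-14$.** Here $-k/2\ge(10-k)/4$, so $d_{k,t}=\delta_k$ for $t\ge-k/2$. For $t=-k/2-1$ the condition $k\ge10-4t$ reads $k\ge14+2k$, that is, $k\le-14$, and it holds. So (5) and (6) give $d_{k,-k/2-1}=\delta_k-1$, and $t_0(k)=-k/2$.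

**Step 6: the corrections in index $\le5$.** For $-12\le k\le0$ we need (4). For even $m\le-2$, the symmetry of $H$-weights turns $\dim(\text{weight }m)-\dim(\text{weight }m+2)$ into $\dim(\text{weight }{-m})-\dim(\text{weight }{-m-2})$. So $c_t(m)$ is minus the multiplicity of $V_{-m-2}$ in $\bigoplus_{4p+6q=2t+m}P_{(p,q)}$. For $2t+m=0,2,4,6,8$ this sum is
$$V_0,\quad0,\quad V_4,\quad V_6,\quad \mathrm{Sym}^2V_4=V_8\oplus V_4\oplus V_0 .$$

- $t=1$: only $m=-2$ is possible, and $V_0$ occurs in $V_0$, so $c_1(-2)=-1$. Then (4) gives $1+y^{-2}-y^{-6}+(1-y^4)(1-y^6)y^{-6}=y^4$, as in Proposition 1.2.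
- $t=2$: we ask for $V_0$ in $0$ and $V_2$ in $V_0$. $t=3$: $V_0$ in $V_4$, $V_2$ in $0$, $V_4$ in $V_0$. $t=4$: $V_0$ in $V_6$, $V_2$ in $V_4$, $V_4$ in $0$, $V_6$ in $V_0$. None occurs, so $d_{k,t}=g_{k,t}$ for all $k$ when $t=2,3,4$.
- $t=5$: for $m=-2,-4,-6,-8,-10$ we ask for $V_0$ in $V_8\oplus V_4\oplus V_0$, $V_2$ in $V_6$, $V_4$ in $V_4$, $V_6$ in $0$, $V_8$ in $V_0$. So $c_5(-2)=c_5(-6)=-1$ and the others vanish. Hence $d_{k,5}=g_{k,5}+[y^k](1-y^4)(1-y^6)(y^{-22}+y^{-26})$, and in particular $d_{-12,5}=g_{-12,5}+1$, from $y^{10}\cdot y^{-22}$.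

**Step 7: the small thresholds.** Modulo $s^7$, the factors other than $\frac1{1-sx}$ multiply to $1+s^3(x^2-x)+s^4x^2+s^6x^4$. Multiplying by $\sum s^ix^i$ gives
$$\Pi_0=1,\ \Pi_1=x,\ \Pi_2=x^2,\ \Pi_3=x^3+x^2-x,\ \Pi_4=x^4+x^3,\ \Pi_5=x^5+x^4,\ \Pi_6=x^6+x^5+x^4,$$
so $\delta_0,\delta_{-2},\dots,\delta_{-12}=1,1,1,1,2,2,3$. Theorem 2.2 covers $t\ge3,3,4,4,5,5,6$ for $k=0,-2,\dots,-12$. The remaining values follow from Step 6:

- $k=0$: $d_{0,2}=1$, $d_{0,1}=0$, so $t_0=2$.
- $k=-2$: $d_{-2,2}=1$, $d_{-2,1}=0$, so $t_0=2$.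
- $k=-4$: $d_{-4,3}=d_{-4,2}=1$, $d_{-4,1}=0$, so $t_0=2$.
- $k=-6$: $d_{-6,3}=1$, $d_{-6,2}=1-1=0$, so $t_0=3$.
- $k=-8$: $d_{-8,4}=2$, $d_{-8,3}=1$, so $t_0=4$.
- $k=-10$: $d_{-10,4}=1\ne2$, so $t_0=5$.
- $k=-12$: $d_{-12,5}=2+1=3$, $d_{-12,4}=1$, so $t_0=5$.

The maximum of $t_0(k)$ over even $k$ with $K\le k\le0$ is the least $L(K)$; this gives the list in Theorem 2.3. Finally, for $t\ge2$ and even $k\ge2$ we have $k\ge10-4t$, so $d_{k,t}=g_{k,t}=0$, because $\mathcal G$ contains only non-positive powers of $y$. And $J_{k,t}=0$ for $k<-4t$ by Step 2. This proves Theorem 2.3. $\blacksquare$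

## 5. Nine points on a cubic and the pencil through them

We now construct $\Phi$. The plan is as follows. A point $\mathfrak z\in V$ gives nine points with sum $0$ on $E=\mathbb C/(\mathbb Z\tau+\mathbb Z)$, embedded as a plane cubic $F_0=0$. There is a second cubic $F_1=0$ through them. The pencil $uF_0+F_1$ is a family of plane cubics, and its Weierstrass coefficients are a quartic $f(u)$ and a sextic $g(u)$, well defined up to a shift of $u$. The Weyl group moves the nine points by permutations and by quadratic Cremona maps, and neither should change the elliptic fibration.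

**5.1 The lattice in nine coordinates.** Take
$$E_8=\Big\{\lambda\in\mathbb R^9:\ \sum\lambda_i=0,\ 3\lambda_i\in\mathbb Z,\ \lambda_i-\lambda_j\in\mathbb Z\Big\}$$
with the standard form. It is generated by $A_8=\{\lambda\in\mathbb Z^9:\sum\lambda_i=0\}$ and $v=(\frac23,\frac23,\frac23,-\frac13,\dots,-\frac13)$. Since $(v,v)=\frac{12}9+\frac69=2$ and $v$ has integral products with $A_8$, the lattice is even. It contains $A_8$ with index $3$, so its discriminant is $9/9=1$. The roots $e_i-e_{i+1}$ ($1\le i\le7$) form a chain, and $-v$ is orthogonal to all of them except $e_3-e_4$, with $(-v,e_3-e_4)=-1$. This is an $E_8$ diagram. So $W(E_8)$ is generated by $S_9$, permuting coordinates, and the reflection in $v$.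

Write $\mathfrak z=(p_1,\dots,p_9)\in\mathbb C^9$ with $\sum p_i=0$, so $(\mathfrak z,\mathfrak z)=\sum p_i^2$. With $\rho=p_1+p_2+p_3$ we have $(v,\mathfrak z)=\frac23\rho-\frac13(-\rho)=\rho$. The reflection in $v$ sends $\mathfrak z$ to $\mathfrak z'$ with
$$p_i'=p_i-\tfrac{2\rho}3\ (i\le3),\qquad p_i'=p_i+\tfrac\rho3\ (i\ge4).\tag{7}$$

**5.2 Invariants of ternary cubics.** Put $F_{\alpha,\beta}=Y^2Z-4X^3+\alpha XZ^2+\beta Z^3$. Classically (Aronhold; see Sturmfels, *Algorithms in Invariant Theory*, §4.4) there are non-zero $\mathrm{SL}_3$-invariant homogeneous polynomials $S,T$ of degrees $4,6$ on ternary cubics. Writing $M\in\mathrm{GL}_3$ as $mM_0$ with $\det M_0=1$, $m^3=\det M$, we get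
$$S(F\circ M)=\det(M)^4S(F),\qquad T(F\circ M)=\det(M)^6T(F).$$
From $F_{j^4\alpha,j^6\beta}\circ\mathrm{diag}(j^2,j^3,1)=j^6F_{\alpha,\beta}$ we get $j^{20}S(F_{j^4\alpha,j^6\beta})=j^{24}S(F_{\alpha,\beta})$, so $S(F_{\alpha,\beta})$ is homogeneous of weight $4$ when $\alpha,\beta$ have weights $4,6$. Hence $S(F_{\alpha,\beta})=\mathrm{const}\cdot\alpha$, and likewise $T(F_{\alpha,\beta})=\mathrm{const}\cdot\beta$. The constants are non-zero, because every smooth cubic is $\mathrm{GL}_3$-equivalent to some $F_{\alpha,\beta}$ and smooth cubics are dense. Normalize $S(F_{\alpha,\beta})=\alpha$ and $T(F_{\alpha,\beta})=\beta$.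

Let $\Omega=X\,dY\wedge dZ-Y\,dX\wedge dZ+Z\,dX\wedge dY=Z^3\,d(\frac XZ)\wedge d(\frac YZ)$, so $M^*\Omega=\det(M)\,\Omega$. For a smooth cubic $C_F=\{F=0\}$ let $\omega_F=\mathrm{Res}(\Omega/F)$, a nowhere vanishing regular differential. For example, for $F=F_{\alpha,\beta}$ and $Z=1$ the form is $\frac{dx\wedge dy}{y^2-4x^3+\alpha x+\beta}$, with residue $\pm\frac{dx}{2y}$.

**Lemma 5.1.** Let $K\supseteq\mathbb C$ be a field.
(a) If $K$ is algebraically closed and $C_F$ is smooth, then $(C_F,2\omega_F)\cong(y^2=4x^3-S(F)x-T(F),\,dx/y)$. If $\vartheta:C_F\to C_{F'}$ is an isomorphism with $\vartheta^*\omega_{F'}=c\,\omega_F$, then $S(F')=c^{-4}S(F)$ and $T(F')=c^{-6}T(F)$.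
(b) A smooth cubic $C_F$ over $K$ with a $K$-point is $K$-isomorphic to $y^2=4x^3-S(F)x-T(F)$.

**Proof.** Let $C$ be a genus-one curve over $K$ with a $K$-point $O$ and a non-zero regular differential $\omega$. By Riemann–Roch there are $x\in L(2O)$, $y\in L(3O)$ with $y^2=4x^3-g_2x-g_3$. The admissible changes are $(x,y)\mapsto(v^2x,v^3y)$, which multiply $g_2,g_3$ by $v^4,v^6$ and $dx/y$ by $v^{-1}$. So exactly one choice has $dx/y=\omega$, and $(g_2,g_3)$ is unique. Over an algebraically closed field it does not depend on $O$, because translations preserve $\omega$. Replacing $\omega$ by $c\,\omega$ replaces $(g_2,g_3)$ by $(c^{-4}g_2,c^{-6}g_3)$; in particular the sign of $\omega$ does not matter.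

For (a), choose $M\in\mathrm{GL}_3$ with $F\circ M=F_{\alpha,\beta}$. Then $M:C_{F_{\alpha,\beta}}\to C_F$ satisfies $M^*\omega_F=\det M\cdot\omega_{F_{\alpha,\beta}}$, and $2\omega_{F_{\alpha,\beta}}=\pm dx/y$. So $(C_F,2\omega_F)$ has $(g_2,g_3)=(\alpha\det M^{-4},\beta\det M^{-6})=(S(F),T(F))$. The second statement holds because $(C_{F'},2\omega_{F'})\cong(C_F,2c\,\omega_F)$. For (b), take the unique Weierstrass equation over $K$ with $dx/y=2\omega_F$; by (a) over $\bar K$ its coefficients are $S(F),T(F)$. $\square$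

In particular $S(F)^3\ne27\,T(F)^2$ if $C_F$ is smooth.

**5.3 Theta quotients.** Let $\Lambda=\mathbb Z\tau+\mathbb Z$ and
$$\theta(w)=(\zeta^{1/2}-\zeta^{-1/2})\prod_{n\ge1}(1-q^n\zeta)(1-q^n\zeta^{-1}),\qquad\zeta=e^{2\pi iw}.$$
It is odd, has simple zeros exactly on $\Lambda$, and
$$\theta(w+m\tau+n)=(-1)^{m+n}e^{-\pi im^2\tau-2\pi imw}\theta(w)\qquad(m,n\in\mathbb Z).\tag{8}$$
So a quotient $\prod_{i=1}^N\theta(w-x_i)/\prod_{i=1}^N\theta(w-y_i)$ with $\sum x_i=\sum y_i$ is elliptic: under $w\mapsto w+1$ the signs cancel, and under $w\mapsto w+\tau$ the multiplier is $e^{2\pi i(\sum x_i-\sum y_i)}=1$. Since $\theta$ is the classical $\vartheta_1$ up to a factor depending only on $\tau$, with $\tau'=\frac{a\tau+b}{c\tau+d}$ and $j=c\tau+d$ one has $\theta(\tau',w/j)/\theta(\tau,w)=\mathrm{const}(\tau)\,e^{\pi icw^2/j}$.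

**5.4 The pencil.** Let $\mathbf p(w)=(\wp(w),\wp'(w),1)$, $g_2=\frac{4\pi^4}3E_4$, $g_3=\frac{8\pi^6}{27}E_6$, $F_0=F_{g_2,g_3}$, $E=C_{F_0}\cong\mathbb C/\Lambda$. Here $\omega_{F_0}=\pm\frac{dw}2$. Put
$$\psi_{\mathfrak z}(w)=\prod_{i=1}^9\theta(w-p_i)\big/\theta(w)^9 .$$
As $\sum p_i=0$, it is elliptic, with poles only at $0$, of order $\le9$. The monomials $Z^3,XZ^2,YZ^2,X^2Z,XYZ,Y^2Z,X^2Y,XY^2,Y^3$ restrict to functions with pole orders $0,2,3,4,5,6,7,8,9$, so they give a basis of $L(9(0))$. Hence there is a unique combination $F_1=F_1^{\tau,\mathfrak z}$ of them with $F_1(\mathbf p(w))=\psi_{\mathfrak z}(w)$. The linear system is triangular with constant non-zero diagonal, so the coefficients of $F_1$ are polynomials in Laurent coefficients at $w=0$ of $\psi_{\mathfrak z},\wp,\wp'$; they are holomorphic in $(\tau,\mathfrak z)$. Any other cubic with the same restriction to $E$ is $F_1+hF_0$ with $h\in\mathbb C$. Set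
$$f(u)=S(uF_0+F_1)=\sum_{n=0}^4a_nu^{4-n},\qquad g(u)=T(uF_0+F_1)=\sum_{n=0}^6b_nu^{6-n},$$
so $a_0=g_2$ and $b_0=g_3$. For $I\in R$ define
$$\Phi(I)(\tau,\mathfrak z)=I\big(a_n(\tau,\mathfrak z),b_n(\tau,\mathfrak z)\big).$$
Replacing $F_1$ by $F_1+hF_0$ shifts $u$, so $\Phi(I)$ does not depend on the choice of $F_1$ modulo $F_0$. Clearly $\Phi$ is a ring homomorphism to holomorphic functions, with the stated values on $A_0,B_0$.

**5.5 Transfer rule.** All transformation laws will come from one computation. Suppose $f'(u)=\Delta^{-4}J^4f\big(\frac{\eta u+h}J\big)$ and $g'(u)=\Delta^{-6}J^6g\big(\frac{\eta u+h}J\big)$ with non-zero constants $\Delta,J,\eta$. Up to a shift of $u$ we may put $h=0$, and then $a_n'=(\eta/\Delta)^4(J/\eta)^na_n$, $b_n'=(\eta/\Delta)^6(J/\eta)^nb_n$. So for $I\in R$ of bidegree $(p,q)$ and index $t$,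
$$I(f',g')=(\eta/\Delta)^{4p+6q}(J/\eta)^tI(f,g).\tag{9}$$
This applies to $f'(u)=S(uF_0'+F_1')$, $g'(u)=T(uF_0'+F_1')$ if there is $M\in\mathrm{GL}_3$ with
$$\Delta=\det M,\qquad F_0'\circ M=\eta F_0,\qquad F_1'\circ M=JF_1+hF_0,$$
because $S(uF_0'+F_1')=\Delta^{-4}S((\eta u+h)F_0+JF_1)=\Delta^{-4}J^4S\big(\frac{\eta u+h}JF_0+F_1\big)$, and similarly for $T$.

## 6. Modular substitutions, lattice translations and the cusp

Let $I\in R$ have bidegree $(p,q)$, index $t$ and weight $k=4p+6q-6t$. We verify (i), (ii), (iv) for $\Phi(I)$; Section 7 treats (iii).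

**Step 1: modular substitutions (i).** Primes denote data at $(\tau',\mathfrak z/j)$. Let $M=\mathrm{diag}(j^2,j^3,1)$, $\Delta=j^5$. As $\wp(\tau',w/j)=j^2\wp(\tau,w)$, $\wp'(\tau',w/j)=j^3\wp'(\tau,w)$, $g_2(\tau')=j^4g_2(\tau)$, $g_3(\tau')=j^6g_3(\tau)$, we have $M\mathbf p(\tau,w)=\mathbf p(\tau',w/j)$ and $F_0'\circ M=j^6F_0$. By 5.3 and $\sum(w-p_i)^2-9w^2=(\mathfrak z,\mathfrak z)$,
$$F_1'(M\mathbf p(w))=\psi'(w/j)=J\psi_{\mathfrak z}(w),\qquad J=e^{\pi ic(\mathfrak z,\mathfrak z)/j}.$$
So $F_1'\circ M-JF_1$ vanishes on $E$ and equals $hF_0$. Now (9) with $\eta=j^6$ gives the factor $j^{4p+6q}(Jj^{-6})^t=j^kJ^t$. This is (i).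

**Step 2: lattice translations (ii), reduction to a determinant.** Let $\lambda,\mu\in E_8$. Choose $r_0,s_0\in\frac13\mathbb Z$ with $m_i=\lambda_i-r_0\in\mathbb Z$ and $n_i=\mu_i-s_0\in\mathbb Z$ for all $i$, with $r_0=0$ if $\lambda\in A_8$ and $s_0=0$ if $\mu\in A_8$. All $p_i$ are then translated by the same amount modulo $\Lambda$, and we compensate by translating the curve. Put $c=r_0\tau+s_0$, $\varepsilon=(-1)^{3r_0+3s_0}$ and
$$\kappa(w)=\varepsilon\,e^{-3\pi ir_0^2\tau-6\pi ir_0w}\,\theta(w)^3/\theta(w+c)^3 .$$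
This is elliptic: under $w\mapsto w+1$ the multiplier is $e^{-6\pi ir_0}=1$; under $w\mapsto w+\tau$ the theta quotient is multiplied by $e^{6\pi ic}$ and the exponential by $e^{-6\pi ir_0\tau}$, in total $e^{6\pi is_0}=1$. Its divisor is $3(0)-3(-c)$. So the entries of $\kappa(w)^{-1}\mathbf p(w+c)$ form a basis of $L(3(0))$, and
$$\mathbf p(w+c)=\kappa(w)M\mathbf p(w)\qquad\text{with }M\in\mathrm{GL}_3(\mathbb C).$$
We have $\sum m_i=-9r_0$, $\sum n_i=-9s_0$, $\sum m_i^2=(\lambda,\lambda)+9r_0^2$, $\sum m_ip_i=(\lambda,\mathfrak z)$. Since $w+c-p_i-\lambda_i\tau-\mu_i=w-p_i-m_i\tau-n_i$, (8) gives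
$$\psi_{\mathfrak z+\lambda\tau+\mu}(w+c)=(-1)^{9r_0+9s_0}e^{-\pi i\tau((\lambda,\lambda)+9r_0^2)-18\pi ir_0w-2\pi i(\lambda,\mathfrak z)}\frac{\prod\theta(w-p_i)}{\theta(w+c)^9}=J\,\kappa(w)^3\psi_{\mathfrak z}(w)$$
with $J=e^{-\pi i((\lambda,\lambda)\tau+2(\lambda,\mathfrak z))}$. The left side is $F_1^{\mathrm{new}}(\mathbf p(w+c))=\kappa(w)^3F_1^{\mathrm{new}}(M\mathbf p(w))$, so $F_1^{\mathrm{new}}\circ M=JF_1+hF_0$. Also $F_0\circ M=\eta F_0$, because $M$ preserves $E$. If $\Delta=\det M=1$ and $\eta=1$, then (9) gives the factor $J^t$, which is (ii).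

**Step 3: $\Delta=\eta=1$.** If $c\in\Lambda$, then $r_0,s_0\in\mathbb Z$, so $\lambda,\mu\in A_8$, hence $r_0=s_0=0$, $\kappa=1$ and $M=1$. Now let $c\notin\Lambda$. On $E$, $M$ acts as $w\mapsto w+c$, which preserves $\omega_{F_0}$; and $M^*(\Omega/F_0)=\frac{\det M}\eta\,\Omega/F_0$. Hence $\Delta=\eta$. Iterating three times and using $3c\in\Lambda$,
$$\mathbf p(w)=\mathbf p(w+3c)=\kappa(w)\kappa(w+c)\kappa(w+2c)\,M^3\mathbf p(w).$$
By (8) with $m=3r_0$, $n=3s_0$, $\theta(w+3c)^3=\varepsilon^3e^{-27\pi ir_0^2\tau-18\pi ir_0w}\theta(w)^3$. So the product of the three $\kappa$'s is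
$$e^{-9\pi ir_0^2\tau-18\pi ir_0w-18\pi ir_0c+27\pi ir_0^2\tau+18\pi ir_0w}=e^{18\pi ir_0(r_0\tau-c)}=e^{-18\pi ir_0s_0}=1,$$
as $9r_0s_0\in\mathbb Z$. The vectors $\mathbf p(w)$ span $\mathbb C^3$, so $M^3=1$ and $M$ is diagonalizable. If an eigenvalue had multiplicity $\ge2$, then $M$ would fix a line of $\mathbb P^2$ pointwise. That line meets $E$, but translation by $c\notin\Lambda$ has no fixed point. So the eigenvalues are the three distinct cube roots of unity, and $\det M=1$.

**Step 4: the cusp (iv).** We show that everything is holomorphic in $q$ at $q=0$. Let $\mathrm{Im}\,\tau>\frac12$. Then the only zero of $\theta$ with $|w|<\frac12$ is $0$. The product for $\theta$ is holomorphic in $q$ for $|q|<1$ at every argument. Near $|w|=\frac14$ the series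
$$\wp=(2\pi i)^2\Big(\frac1{12}+\frac\zeta{(1-\zeta)^2}+\sum_{n,m\ge1}mq^{nm}(\zeta^m+\zeta^{-m}-2)\Big)$$
is holomorphic in $q$, including $q=0$, and $\theta(w)\ne0$ there, also at $q=0$. Computing Laurent coefficients by integrals over $|w|=\frac14$, we see that the coefficients of $F_1$, the $a_n,b_n$ and $\Phi(I)$ are holomorphic in $(q,\mathfrak z)$ near $q=0$. Together with $E_8$-periodicity in $\mathfrak z$ (from (ii) with $\lambda=0$) and $E_8^*=E_8$, this gives (iv).

By continuity, the $q^0$-term of $\Phi(I)$ is given by the same construction with $\theta_0=2i\sin\pi w$, $\wp_0=\pi^2(\sin^{-2}\pi w-\frac13)$, and the cubic $F_0=F_{4\pi^4/3,\,8\pi^6/27}$. This cubic is nodal: $x=-\frac{\pi^2}3$ is a double root of $4x^3-\frac{4\pi^4}3x-\frac{8\pi^6}{27}$.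

## 7. The reflection as a quadratic Cremona map

$S_9$-invariance of $\Phi(I)$ is clear, because $\psi_{\mathfrak z}$ is symmetric in the $p_i$. It remains to treat the reflection (7). No linear map can do this; we use the quadratic map with base points $\mathbf p(p_1),\mathbf p(p_2),\mathbf p(p_3)$. Fix $\tau$, let $\mathfrak z'$ be as in (7) and $F_1'=F_1^{\tau,\mathfrak z'}$.

**Step 1: the quadratic map, written with theta functions.** Explicit formulas will let us control a constant later. For any $(p_1,p_2,p_3)\in\mathbb C^3$ with $\rho=p_1+p_2+p_3$ let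
$$\kappa(w)=\theta(w+\tfrac\rho3)^3\prod_{i\le3}\theta(w-p_i)\big/\theta(w)^6 ,$$
which is elliptic by 5.3, as $3\cdot(-\frac\rho3)+\rho=0$. The vector $\theta(w)^3\mathbf p(w)$ is entire. So the entries of $\kappa(w)\mathbf p(w+\frac\rho3)$ are elliptic and lie in $L(6(0))$. Restriction of quadratic forms to $E$ is an isomorphism onto $L(6(0))$, because $Z^2,XZ,YZ,X^2,XY,Y^2$ have pole orders $0,2,3,4,5,6$. So there is a unique triple $Q=(Q_1,Q_2,Q_3)$ of quadratic forms with
$$Q(\mathbf p(w))=\kappa(w)\,\mathbf p(w+\tfrac\rho3),$$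
and its coefficients are holomorphic in $(p_1,p_2,p_3)$. Similarly let $\ell_1$ be the linear form with
$$\ell_1(\mathbf p(w))=\theta(w-p_2)\theta(w-p_3)\theta(w+p_2+p_3)/\theta(w)^3\in L(3(0)),$$
and define $\ell_2,\ell_3$ by permuting indices. They are non-zero for all $(p_1,p_2,p_3)$ and have holomorphic coefficients.

**Step 2: generic points.** Assume that $\rho\notin\Lambda$; that $p_1,p_2,p_3$ are distinct and non-zero mod $\Lambda$; that $p_i-\rho\not\equiv0,-\frac\rho3,p_1,p_2,p_3$; and that $p_i'\not\equiv0$ ($i\le3$). This says that the linear forms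
$$\rho,\quad p_i-p_j\ (i\ne j),\quad p_i,\quad p_i-\rho,\quad p_i-\tfrac{2\rho}3,\quad p_i-\rho-p_j$$
in $(p_1,p_2,p_3)$ avoid $\Lambda$. All these forms are non-zero; for example $p_1-\rho=-p_2-p_3$, $p_1-\rho-p_2=-2p_2-p_3$ and $p_i-\rho-p_i=-\rho$. So generic points are the complement of a locally finite union of affine hyperplanes, a dense open set. Steps 3 to 6 are for generic points.

**Step 3: $Q$ is a standard quadratic map.** The points $\mathbf p(p_1),\mathbf p(p_2),\mathbf p(p_3)$ are distinct, and they are not collinear because $\rho\notin\Lambda$. The $Q_i$ are linearly independent, because $\wp,\wp',1$ are. They vanish at the three points, because $\theta(w+\frac\rho3)^3\mathbf p(w+\frac\rho3)$ is holomorphic, $\theta(w-p_i)$ vanishes at $p_i$, and $p_i\not\equiv0$. Choose $M\in\mathrm{GL}_3$ carrying the three points to the coordinate points. Then the $Q_i\circ M^{-1}$ are three linearly independent conics through the coordinate points, so they form a basis of the span of $yz,xz,xy$. Hence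 $Q=N\circ C\circ M$ with $N\in\mathrm{GL}_3$ and $C(x,y,z)=(yz,xz,xy)$. Both $x\circ M$ and $\ell_1$ vanish at the distinct points $\mathbf p(p_2),\mathbf p(p_3)$, so they are proportional; likewise $y\circ M,\ell_2$ and $z\circ M,\ell_3$. In particular the three lines $\ell_i=0$ are distinct. Moreover
$$C^*\Omega=(xy)^3\,d\big(\tfrac zx\big)\wedge d\big(\tfrac zy\big)=(xy)^3\frac{z^4}{x^2y^2}\,d\big(\tfrac xz\big)\wedge d\big(\tfrac yz\big)=xyz\,\Omega,$$
so
$$Q^*\Omega=\Delta\,\ell_1\ell_2\ell_3\,\Omega,\qquad\Delta\ne0\text{ constant}.\tag{10}$$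

**Step 4: $Q$ carries one pencil to the other.** On the line $\ell_1=0$ we have $C\circ M=(*,0,0)$, so all values of $Q$ are proportional to one vector. The point $\mathbf p(p_1-\rho)$ lies on this line, as $p_1-\rho=-p_2-p_3$, and
$$Q(\mathbf p(p_1-\rho))=\kappa(p_1-\rho)\,\mathbf p(p_1-\tfrac{2\rho}3)=\kappa(p_1-\rho)\,\mathbf p(p_1')\ne0$$
by genericity. So that vector is $\mathbf p(p_1')$, where $F_0$ vanishes, and where $F_1'$ vanishes because $\psi_{\mathfrak z'}(p_1')=0$ and $p_1'\not\equiv0$. The same holds for $\ell_2,\ell_3$. So $F_0\circ Q$ and $F_1'\circ Q$ vanish on the three lines. Also $F_0\circ Q$ vanishes on the irreducible cubic $E$, and it has degree $6$. Hence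
$$F_0\circ Q=\eta\,\ell_1\ell_2\ell_3F_0\tag{11}$$
with a constant $\eta$, and $\eta\ne0$ since $Q$ is dominant. By (7), $w+\frac\rho3-p_i'$ equals $w-p_i+\rho$ for $i\le3$ and $w-p_i$ for $i\ge4$. So
$$F_1'(Q(\mathbf p(w)))=\kappa(w)^3\psi_{\mathfrak z'}(w+\tfrac\rho3)=\frac{\prod_{i\le3}\theta(w-p_i)^2\,\theta(w-p_i+\rho)}{\theta(w)^9}\,\psi_{\mathfrak z}(w)=(\ell_1\ell_2\ell_3F_1)(\mathbf p(w)).$$
Thus $F_1'\circ Q-\ell_1\ell_2\ell_3F_1$ has degree $6$ and is divisible by $F_0$ and by the three $\ell_i$; it equals $h\,\ell_1\ell_2\ell_3F_0$ with $h\in\mathbb C$. Together,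
$$(uF_0+F_1')\circ Q=\ell_1\ell_2\ell_3\big((\eta u+h)F_0+F_1\big),\qquad Q^*\frac{\Omega}{uF_0+F_1'}=\Delta\,\frac\Omega{(\eta u+h)F_0+F_1}.\tag{12}$$

**Step 5: comparison of $f,g$.** Both pencils contain the smooth cubic $F_0$ (at $u=\infty$), so for all but finitely many $u$ both cubics in (12) are smooth. For such $u$ the curve $(\eta u+h)F_0+F_1=0$ is irreducible and contains no line $\ell_i=0$. Off these lines $Q$ is injective and a local isomorphism, because $C$ is $(x,y,z)\mapsto(\frac1x,\frac1y,\frac1z)$ there. So $Q$ maps the curve birationally onto $\{uF_0+F_1'=0\}$, and this extends to an isomorphism of smooth curves. Residues commute with local isomorphisms, so by (12) it pulls $\omega_{uF_0+F_1'}$ back to $\Delta$ times the differential of the source. By Lemma 5.1(a), first for these $u$ and then as polynomials in $u$,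
$$S(uF_0+F_1')=\Delta^{-4}S\big((\eta u+h)F_0+F_1\big),\qquad T(uF_0+F_1')=\Delta^{-6}T\big((\eta u+h)F_0+F_1\big).$$

**Step 6: $\Delta=\eta$.** On $E$ itself $Q$ is $w\mapsto w+\frac\rho3$, which preserves $\omega_{F_0}$. By (10) and (11), $Q^*(\Omega/F_0)=\frac\Delta\eta\,\Omega/F_0$. So $\Delta=\eta$, and (9) with $J=1$ gives $\Phi(I)(\tau,\mathfrak z')=\eta^{-t}\Phi(I)(\tau,\mathfrak z)$.

**Step 7: $\eta=1$.** We show that $\eta$ is a bounded entire function and evaluate it where $Q$ degenerates. The coefficient vectors of $F_0\circ Q$ and $\ell_1\ell_2\ell_3F_0$ are holomorphic on $\mathbb C^3\ni(p_1,p_2,p_3)$, the second vanishes nowhere, and they are proportional on a dense set, hence everywhere. So $\eta$ extends to a holomorphic function on $\mathbb C^3$ with (11). Let $p_1\mapsto p_1+3\tau$; then $\frac\rho3\mapsto\frac\rho3+\tau$. By (8), $\theta(w+\frac\rho3)^3$ gets the factor $-e^{-3\pi i\tau-6\pi iw-2\pi i\rho}$ and $\theta(w-p_1)$ the factor $-e^{-9\pi i\tau+6\pi i(w-p_1)}$. So $\kappa$,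 and hence $Q$, is multiplied by $e^{-12\pi i\tau-2\pi i\rho-6\pi ip_1}$, while $\mathbf p(w+\frac\rho3+\tau)=\mathbf p(w+\frac\rho3)$. The form $\ell_1$ is unchanged. In $\ell_2$ the factors $\theta(w-p_1)$ and $\theta(w+p_1+p_3)$ change, and $\ell_2$ is multiplied by $e^{-18\pi i\tau-12\pi ip_1-6\pi ip_3}$; likewise $\ell_3$ by $e^{-18\pi i\tau-12\pi ip_1-6\pi ip_2}$. So $F_0\circ Q$ and $\ell_1\ell_2\ell_3F_0$ are both multiplied by
$$e^{-36\pi i\tau-24\pi ip_1-6\pi i(p_2+p_3)},$$
and $\eta$ is unchanged. Under $p_1\mapsto p_1+3$ all factors are $1$. By symmetry $\eta$ is $(3\Lambda)^3$-periodic, hence bounded, hence constant. For $\rho=0$ we have $\kappa(w)=\prod_{i\le3}\theta(w-p_i)/\theta(w)^3=\ell_i(\mathbf p(w))$ for each $i$. So $\ell_1=\ell_2=\ell_3=:\ell$, $Q(X)=\ell(X)X$ for $X\in\mathbb C^3$, and $F_0\circ Q=\ell^3F_0$; thus $\eta=1$.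

So (iii) holds for generic $(p_1,p_2,p_3)$, and by continuity for all $\mathfrak z$. With Section 6, $\Phi$ maps the weight $k$, index $t$ part of $R$ into $J_{k,t}$.

## 8. Linear independence at every $\tau$ and at the cusp

The criterion of Proposition 1.3 requires the following. Let $t\ge1$, and let $I_1,\dots,I_r$ be the homogeneous $\Gamma$-basis of $R_t$ from Section 3.

**Proposition 8.1.** For every $\tau\in\mathbb H$, and also at the cusp $q=0$, the functions $\Phi(I_j)(\tau,\cdot)$, $1\le j\le r$, are linearly independent.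

The idea: a linear relation would force the nine-parameter family $(\mathfrak z,\text{scaling})\mapsto y$ into a hypersurface, so it would have positive-dimensional fibres. But a rational elliptic surface with a fixed fibre determines the nine points up to countably many choices, because its Picard group is countable.

**Set-up.** Fix $\tau$ or the cusp. Let $(\alpha,\beta)=(a_0,b_0)\ne(0,0)$ and $E=C_{F_0}$, smooth, or nodal at the cusp. Let $G=\mathbb C/\Lambda$, resp. $G=\mathbb C/\mathbb Z$, identified by $\mathbf p$ with the smooth locus of $E$, and with $\mathrm{Pic}^0(E)$ by $[O(p-p')]\leftrightarrow p-p'$. For nodal $E$ this is seen as follows. With $\zeta=e^{2\pi iw}$ the normalization is $\mathbb P^1$ and the node is $\{0,\infty\}$. A divisor $\sum n_i(\zeta_i)$ of degree $0$ on $\mathbb C^*$ is principal on $E$ iff $\prod(\zeta-\zeta_i)^{n_i}$ takes equal values at $0$ and $\infty$, that is, iff $\prod\zeta_i^{n_i}=1$.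

Suppose the claim fails. By Step 4 of Section 3, a linear relation gives a non-zero polynomial $\chi\in\mathbb C[y_1,\dots,y_9]$, weighted homogeneous of index $t$, with $\chi(y(\mathfrak z))=0$ for all $\mathfrak z\in V$, where $y(\mathfrak z)=y(a(\mathfrak z),b(\mathfrak z))$. Let $U\subset V$ be the set of $\mathfrak z$ for which $p_1,\dots,p_9$ are pairwise distinct in $G$. It is open, dense and connected, being the complement of a locally finite union of complex hyperplanes.

**Definition.** An elliptic fibration of a smooth surface over a curve is relatively minimal if no fibre contains a $(-1)$-curve. For example, $E\times\mathbb P^1\to\mathbb P^1$ is relatively minimal for smooth $E$, and its blow-up at a point is not, since the exceptional curve lies in a fibre.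

We use this fact (Barth–Hulek–Peters–Van de Ven, *Compact Complex Surfaces*, Ch. III.8): a birational map, compatible with the projections, between two relatively minimal elliptic fibrations over the same smooth curve is biregular.

**Step 1: the surface $X_{\mathfrak z}$.** We turn $\mathfrak z\in U$ into an elliptic surface with Weierstrass coefficients $f,g$. The restriction $F_1|_E$ has divisor exactly $\sum p_i$. In the nodal case we must check the node: as $w\to\pm i\infty$, $\psi_{\mathfrak z}\to e^{\pm\pi i\sum p_i}=1$, so $F_1\ne0$ there. Hence $F_0,F_1$ meet transversally at nine distinct smooth points of $E$. Let $X_{\mathfrak z}$ be the blow-up of $\mathbb P^2$ in these points, with the map to $\mathbb P^1$ given by the pencil $uF_0+F_1$. General members of the pencil are smooth: by Bertini off the base points, and at base points because $\nabla F_0,\nabla F_1$ are independent there. The fibre class is $-K$, so $K\cdot C=0$ for every fibre component $C$. A $(-1)$-curve has $K\cdot C=-1$, so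 $X_{\mathfrak z}$ is relatively minimal. The exceptional curves $\mathcal E_i$ are sections. The fibre at $u=\infty$ is the strict transform of $E$, isomorphic to $E$, and $\mathcal E_i$ meets it in $\mathbf p(p_i)$. The generic fibre is a smooth cubic over $\mathbb C(u)$ with a rational point (a base point), so by Lemma 5.1(b) it is
$$y^2=4x^3-f(u)x-g(u),\qquad\text{and }f^3-27g^2\not\equiv0 .$$

**Step 2: $y(\mathfrak z)\ne0$ for $\mathfrak z\in U$.** This is needed for finiteness at the end. If $y(\mathfrak z)=0$, then by Step 3 of Section 3 the pair $(f,g)$ is in the shift orbit of the origin: $f=\alpha(u+h)^4$, $g=\beta(u+h)^6$ for some $h$. If $E$ is nodal, then $\alpha^3=27\beta^2$ and $f^3-27g^2\equiv0$, a contradiction. If $E$ is smooth, the substitution $x\to(u+h)^2x$, $y\to(u+h)^3y$ shows that the generic fibre is the constant curve $E$ over $\mathbb C(u)$. So $X_{\mathfrak z}$ is isomorphic to $E\times\mathbb P^1$, which is not rational, while $X_{\mathfrak z}$ is; contradiction.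

**Step 3: countability.** Let $\mu\in\mathbb C^*$ act on $\mathbb C^9$ by $(\mu\cdot y)_i=\mu^{\mathrm{index}(y_i)}y_i$. We claim: for fixed $\mathfrak z\in U$, the set of $\mathfrak z'\in U$ with $y(\mathfrak z')=\mu\cdot y(\mathfrak z)$ for some $\mu\in\mathbb C^*$ is countable. Since the fibres of $y$ are the shift orbits, $(a_n(\mathfrak z'),b_n(\mathfrak z'))$ is a shift of $(\mu^na_n(\mathfrak z),\mu^nb_n(\mathfrak z))$, that is,
$$f_{\mathfrak z'}(u)=\mu^4f_{\mathfrak z}(\iota(u)),\qquad g_{\mathfrak z'}(u)=\mu^6g_{\mathfrak z}(\iota(u)),\qquad\iota(u)=\frac{u+h'}\mu .$$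
So the generic fibre of $X_{\mathfrak z'}$ is isomorphic, by $(x,y)\mapsto(\mu^2x,\mu^3y)$, to the generic fibre of $X_{\mathfrak z}$ pulled back by $\iota$. By the quoted fact there is an isomorphism $X_{\mathfrak z'}\to X_{\mathfrak z}$ over $\iota$. As $\iota(\infty)=\infty$, it induces an automorphism of $E$.

Let $\mathcal R_{\mathfrak z}\subset\mathrm{Pic}^0(E)=G$ be the set of restrictions to $E$ of the line bundles on $X_{\mathfrak z}$ that have degree $0$ on $E$. It is countable because $\mathrm{Pic}(X_{\mathfrak z})\cong\mathbb Z^{10}$. Then $\mathcal R_{\mathfrak z'}$ is the image of $\mathcal R_{\mathfrak z}$ under the action of an automorphism of $E$ on $\mathrm{Pic}^0(E)$. These actions form a finite group: for smooth $E$, translations act trivially and the automorphisms fixing the origin are finite in number; for nodal $E$, an automorphism lifts to $\mathbb P^1$ and preserves $\{0,\infty\}$, so it is $\zeta\mapsto a\zeta^{\pm1}$ and acts on $\mathrm{Pic}^0(E)\cong\mathbb C^*$ by $\pm1$ in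 the exponent. So $\mathcal R_{\mathfrak z'}$ lies in a countable set that depends only on $\mathfrak z$. On $X_{\mathfrak z'}$ the bundle of $\mathcal E_i-\mathcal E_j$ restricts to $p_i'-p_j'$. Hence all $p_i'-p_j'$ lie in a countable subset of $G$, so in a countable subset of $\mathbb C$, and so do the numbers $9p_i'=\sum_j(p_i'-p_j')$. This proves the claim.

**Step 4: contradiction by dimension.** Consider
$$\Psi:U\times\mathbb C^*\to\mathbb C^9,\qquad(\mathfrak z,\nu)\mapsto\nu\cdot y(\mathfrak z),$$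
a holomorphic map between $9$-dimensional manifolds. Since $\chi$ is weighted homogeneous, the image lies in the proper closed subset $\{\chi=0\}$. So the rank of $\Psi$ is $\le8$ everywhere, since at a point of rank $9$ the image would contain an open set. Near a point of maximal rank the constant rank theorem shows that the fibre contains a positive-dimensional, hence uncountable, submanifold. But all non-empty fibres are countable: if $\Psi(\mathfrak z',\nu')=\Psi(\mathfrak z,\nu)$, then $y(\mathfrak z')=(\nu/\nu')\cdot y(\mathfrak z)$, so $\mathfrak z'$ ranges over a countable set by Step 3. For each $\mathfrak z'$ some $y_i(\mathfrak z')\ne0$ by Step 2, and $\nu'^{\,\mathrm{index}(y_i)}y_i(\mathfrak z')$ is prescribed, so only finitely many $\nu'$ are possible. This contradiction proves the proposition. $\square$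

## 9. The isomorphism $\Phi$

**Step 1: surjectivity and injectivity in each index $t\ge1$.** By Sections 6 and 7, $\Phi(I_j)\in J_{k_j,t}$, where $k_j$ is the weight of $I_j$. Their number is $r(t)$ by Section 3, and by Proposition 8.1 they are linearly independent at every $\tau$ and at $q=0$. Proposition 1.3 gives that $J_{*,t}$ is free over $M_*$ with basis $\Phi(I_1),\dots,\Phi(I_r)$. Moreover $\Phi$ maps $\Gamma=\mathbb C[A_0,B_0]$ isomorphically onto $M_*=\mathbb C[E_4,E_6]$ and respects weights. Since $R_t=\bigoplus_j\Gamma I_j$, it maps the weight-$k$ part of $R_t$ isomorphically onto $J_{k,t}=\bigoplus_jM_{k-k_j}\Phi(I_j)$, and it is injective on $R_t$.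

**Step 2: injectivity on all of $R$.** $\Phi$ is injective on each $R_t$, including $R_0=\Gamma$. It remains to see that non-zero functions $\varphi_t=\Phi(I_t)$ with $I_t\in R_t$, of different index $t$, are linearly independent. Suppose $\sum_t\varphi_t=0$, a finite sum. By (ii), which holds for every element of $\Phi(R_t)$,
$$\varphi_t(\tau,\mathfrak z+\lambda\tau)=x_\lambda^t\,\varphi_t(\tau,\mathfrak z),\qquad x_\lambda=e^{-\pi i((\lambda,\lambda)\tau+2(\lambda,\mathfrak z))}.$$
For fixed $(\tau,\mathfrak z)$, $|x_\lambda|\to\infty$ as $(\lambda,\lambda)\to\infty$, so $x_\lambda$ takes infinitely many values. From $\sum_tx_\lambda^t\varphi_t(\tau,\mathfrak z)=0$ for all $\lambda\in E_8$, a Vandermonde determinant gives $\varphi_t(\tau,\mathfrak z)=0$ for every $t$. This proves Theorem 2.1, and with Section 4 also Theorems 2.2 and 2.3; in particular the conjecture is true. $\blacksquare$
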